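\title{Entire functions of finite order sharing two values with their difference}

\begin{abstract}
Let $f$ be a transcendental entire function of finite order, let $\eta\neq0$, and let $\Delta_\eta f(z)=f(z+\eta)-f(z)$. We prove that if $f$ and $\Delta_\eta f$ share two distinct finite values ignoring multiplicities, then $f\equiv\Delta_\eta f$. The proof rescales $f$ and $\Delta_\eta f$ along suitable radii and studies the subharmonic limits of $\log^+|f|$ and $\log^+|\Delta_\eta f|$. We also describe all non-constant entire functions of finite order with this sharing property and show that none of the four implications in the hypothesis can be dropped.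
\end{abstract}

\section{Introduction}\label{sec:intro}

Two entire functions $f$ and $g$ \emph{share} a complex number $a$ \emph{IM} (ignoring multiplicities) if $f-a$ and $g-a$ have the same zeros, that is, $f^{-1}(a)=g^{-1}(a)$. They share $a$ \emph{CM} (counting multiplicities) if, in addition, the multiplicities agree at each zero. A value omitted by both functions is shared. The growth of an entire function is measured by its Nevanlinna characteristic and its order,
\[
T(r,f)=\frac1{2\pi}\int_0^{2\pi}\log^+|f(re^{i\theta})|\,d\theta,\qquad \rho(f)=\limsup_{r\to\infty}\frac{\log^+T(r,f)}{\log r}.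
\]
For $\eta\in\mathbb C\setminus\{0\}$ let $\Delta_\eta f(z)=f(z+\eta)-f(z)$.

Mues and Steinmetz proved that a transcendental entire function $f$ that shares two distinct finite values IM with $f'$ satisfies $f\equiv f'$. For the difference operator the following is known. Let $f$ be transcendental entire of finite order, $\eta\ne0$, and $a\neq b$ in $\mathbb C$. If $f$ and $\Delta_\eta f$ share $a$ and $b$ CM, then $f\equiv\Delta_\eta f$; the same holds if they share $a$ CM and $b$ IM. This leads to the question in \cite{Huang}.

\begin{quote}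
Let $f$ be a transcendental entire function of finite order, let $\eta\neq0$, and let $a\ne b$ be complex numbers. If $f$ and $\Delta_\eta f$ share $a$ and $b$ IM, is $f\equiv\Delta_\eta f$?
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $f$ be a transcendental entire function of finite order, $\eta\ne0$, and $a\neq b$ in $\mathbb C$. If $f$ and $\Delta_\eta f$ share $a$ and $b$ IM, then $f\equiv\Delta_\eta f$.
\end{theorem}

The equation $f\equiv\Delta_\eta f$ reads $f(z+\eta)=2f(z)$. It is the analogue of $f'=f$, with $2^{z/\eta}=e^{(z/\eta)\log2}$ in the role of $e^z$ and $\eta$-periodic functions in the role of constants.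

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(i)] For a non-constant entire function $f$ of finite order and $\eta\ne0$, the following are equivalent: \textup{(1)} $f$ and $\Delta_\eta f$ share some two distinct finite values IM; \textup{(2)} $f\equiv\Delta_\eta f$; \textup{(3)} $f(z)=2^{z/\eta}\pi(z)$ with $\pi\not\equiv0$ entire, $\eta$-periodic and of finite order.
\item[(ii)] The sharing hypothesis of Theorem~\ref{thm:main} consists of four implications: $f=c\Rightarrow\Delta_\eta f=c$ and $\Delta_\eta f=c\Rightarrow f=c$, for $c=a,b$. None of them can be dropped.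
\end{itemize}
\end{theorem}

One shared value is not enough: $3^{z/\eta}$ and its difference $2\cdot3^{z/\eta}$ both omit $0$. With two values a count becomes available. The function $D=f-\Delta_\eta f$ vanishes wherever $f$ takes the value $a$ or $b$. By Nevanlinna's second main theorem such points are at least about $T(r,f)$ in number, while $D$, if it is not identically zero, has at most about $T(r,f)$ zeros. For polynomials the first count exceeds the second by one, which is already a contradiction (Section~\ref{sec:simple}). For transcendental $f$ the two counts agree up to the error terms. They give no contradiction, but they force near equality in every estimate, and this rigidity is what the proof exploits.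

Two familiar tools are missing. If $a$ is shared CM, then $(\Delta_\eta f-a)/(f-a)$ is entire, zero-free and of finite order, hence the exponential of a polynomial; under IM sharing it may have zeros and poles. And if $f(z_0)=f'(z_0)=a\neq0$, then $z_0$ is a simple $a$-point of $f$, whereas $f(z_0)=\Delta_\eta f(z_0)=a$ says nothing about multiplicities.

Section~\ref{sec:aux} introduces three auxiliary entire functions. Section~\ref{sec:model} proves the theorem by hand for Laurent polynomials in an exponential, where growth is degree and the structure of the argument is visible. To replace degrees in general, we choose radii $r_k$ (Section~\ref{sec:nev}) and pass to subharmonic limits $u$ and $v$ of $\log^+|f(r_kz)|/T(r_k,f)$ and $\log^+|\Delta_\eta f(r_kz)|/T(r_k,f)$ (Sections~\ref{sec:pot} and~\ref{sec:limits}). One has $v\le u$, and the cases $u\equiv v$ and $u\not\equiv v$ are excluded in Sections~\ref{sec:caseI} and~\ref{sec:caseII}.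

\section{Polynomials and exponentials}\label{sec:simple}

Theorem~\ref{thm:compl} adds to Theorem~\ref{thm:main} only the two simplest classes of functions.

\begin{proof}[Proof of Theorem~\ref{thm:compl}, given Theorem~\ref{thm:main}]
(i) If $f\equiv\Delta_\eta f$, every value is shared, so (2) implies (1). Condition (2) says $f(z+\eta)=2f(z)$, which holds if and only if $\pi(z)=2^{-z/\eta}f(z)$ is $\eta$-periodic; this $\pi$ is entire, $\not\equiv0$, and of finite order. So (2) and (3) are equivalent. For transcendental $f$, (1) implies (2) by Theorem~\ref{thm:main}. Finally, no polynomial $f$ of degree $d\ge1$ satisfies (1). Indeed, $\Delta_\eta f$ has degree less than $d$, so $f-\Delta_\eta f$ has degree exactly $d$, and it would vanish at all zeros of $(f-a)(f-b)$. A zero of multiplicity $m$ of $(f-a)(f-b)$ is a zero of multiplicity $m-1$ of $f'$, so there are at least $2d-(d-1)=d+1$ distinct zeros, one more than $f-\Delta_\eta f$ can have.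

(ii) By the symmetry in $a$ and $b$ it suffices to treat the two implications for $a$. We use $f=c+\lambda^{z/\eta}$ with $\lambda>1$. Then $\Delta_\eta f=(\lambda-1)\lambda^{z/\eta}$, the function $f$ omits $c$ and $\Delta_\eta f$ omits $0$; choosing $a=c$ or $a=0$ makes one implication vacuous.

Take $a=1$, $b=2$, $f=1+3^{z/\eta}$, so $\Delta_\eta f=2\cdot3^{z/\eta}$. Then $f=2\Leftrightarrow3^{z/\eta}=1\Leftrightarrow\Delta_\eta f=2$ (even CM), and $f=1\Rightarrow\Delta_\eta f=1$ holds because $f$ omits $1$. Only $\Delta_\eta f=1\Rightarrow f=1$ fails (where $3^{z/\eta}=\frac12$), and $f\not\equiv\Delta_\eta f$.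

Take $a=0$, $b=1$, $f=-1+(\frac32)^{z/\eta}$, so $\Delta_\eta f=\frac12(\frac32)^{z/\eta}$. Then $f=1\Leftrightarrow(\frac32)^{z/\eta}=2\Leftrightarrow\Delta_\eta f=1$ (even CM), and $\Delta_\eta f=0\Rightarrow f=0$ holds because $\Delta_\eta f$ omits $0$. Only $f=0\Rightarrow\Delta_\eta f=0$ fails, since $f$ has zeros, and $f\not\equiv\Delta_\eta f$.
\end{proof}

\section{Three auxiliary entire functions}\label{sec:aux}

Replacing $f(z)$ by $f(\eta z)$ changes neither the hypotheses nor the conclusion of Theorem~\ref{thm:main}, so we take $\eta=1$. A bar over a function denotes the shift, $\bar h(z)=h(z+1)$; complex conjugation is never used. Put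
\[
g=\bar f-f,\qquad D=f-g=2f-\bar f .
\]
\emph{For the rest of the paper $f$ satisfies the hypotheses of Theorem~\ref{thm:main} with $\eta=1$, and $D\not\equiv0$.} We have to reach a contradiction. The letter $C$ denotes positive constants that may change from line to line.

The zeros of $(f-a)(f-b)$, which are also the zeros of $(g-a)(g-b)$, are called \emph{shared points}. At a shared point $D=0$, and $m$ and $n$ denote the multiplicities with which $f$ and $g$ take the shared value. Shared points exist by Picard's theorem. Also $g$ is not constant: if it were, it would equal the value $c\in\{a,b\}$ taken at a shared point, and sharing would give $f\equiv c$.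

The quotient $f'/((f-a)(f-b))$ has simple poles, and only at shared points, so multiplying it by $D$ removes them. This uses the implications $f=c\Rightarrow g=c$; the converse implications do the same for $g$. Set
\[
\varphi=\frac{f'D}{(f-a)(f-b)},\qquad \psi=\frac{g'D}{(g-a)(g-b)},\qquad W=f'-\varphi\,(\bar f-a-b),
\]
and $J=\{1,2,3,\dots\}\cup\{\frac12,\frac13,\dots\}$. The ratio $\psi/\varphi$ will record the ratio $n/m$ of the multiplicities. The function $W$ appears when the identity $f'D=\varphi(f-a)(f-b)$ is rewritten in terms of $g$ and divided by $D$; by \eqref{eq:W} below it is small where $g$ is much smaller than $f$.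

\begin{lemma}\label{lem:alg}
\begin{itemize}
\item[(a)] The functions $\varphi,\psi,W$ are entire, $\varphi\not\equiv0$, $\psi\not\equiv0$, and
\begin{gather}
WD=\varphi\,(g-a)(g-b),\label{eq:W}\\
\varphi=\frac1{a-b}\Big(\frac{af'}{f-a}-\frac{bf'}{f-b}\Big)\Big(2-\frac{\bar f}{f}\Big),\label{eq:phipf}\\
\max(1,|g|)\,|\psi|\le C\,|D|\Big(\Big|\frac{g'}{g-a}\Big|+\Big|\frac{g'}{g-b}\Big|\Big).\label{eq:psipf}
\end{gather}
\item[(b)] At a shared point where $\varphi\ne0$, the zero of $D$ is simple, $\min(m,n)=1$, and $\psi=\frac nm\varphi$ with $\frac nm\in J$.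
\item[(c)] If $\psi\equiv\frac{n}{m}\varphi$ for two positive integers $m,n$, then $\big(\frac{g-a}{g-b}\big)^{m}=c\,\big(\frac{f-a}{f-b}\big)^{n}$ for a constant $c\neq0$.
\item[(d)] If $\varphi$ is a constant $\alpha$, then $\bar W-W=g'-\alpha\bar g$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have seen that $\varphi$ and $\psi$ are entire; they are $\not\equiv0$ because $f,g$ are non-constant and $D\not\equiv0$. Since $g=f-D$ and $2f-D=\bar f$,
\[
(g-a)(g-b)=(f-a)(f-b)-D\,(2f-D-a-b)=(f-a)(f-b)-D\,(\bar f-a-b).
\]
Multiplying by $\varphi$ gives \eqref{eq:W}. The partial fractions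
\[
\frac{1}{(x-a)(x-b)}=\frac1{a-b}\Big(\frac1{x-a}-\frac1{x-b}\Big),\qquad \frac{x}{(x-a)(x-b)}=\frac1{a-b}\Big(\frac a{x-a}-\frac b{x-b}\Big)
\]
give \eqref{eq:psipf} with $x=g$. The second one with $x=f$, together with $D=f(2-\bar f/f)$, gives \eqref{eq:phipf}.

(b) Let $z_0$ be a shared point, $c$ the value taken there and $c'$ the other shared value. Then $D=(f-c)-(g-c)$ has a zero of some order $\kappa\ge\min(m,n)$, and $f'/(f-c)$, $g'/(g-c)$ have simple poles with residues $m$, $n$. So $\varphi$ vanishes to order $\kappa-1$. If $\varphi(z_0)\ne0$, then $\kappa=1$, hence $\min(m,n)=1$, and $\varphi(z_0)=mD'(z_0)/(c-c')$, $\psi(z_0)=nD'(z_0)/(c-c')$.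

(c) By the first partial fraction, the logarithmic derivatives of $\big(\frac{g-a}{g-b}\big)^m$ and $\big(\frac{f-a}{f-b}\big)^n$ are $(a-b)m\psi/D$ and $(a-b)n\varphi/D$, and these are equal.

(d) Subtract $W=f'-\alpha(\bar f-a-b)$ from its shift, and use $\bar f'-f'=g'$ and $\bar{\bar f}-\bar f=\bar g$.
\end{proof}

\section{A model: Laurent polynomials in an exponential}\label{sec:model}

Let $\gamma\ne0$, $w=e^{\gamma z}$, $\theta=e^\gamma$, and suppose that $f=P(w)$ for a non-constant Laurent polynomial $P(w)=\sum c_jw^j$. We derive the contradiction in this case. The shift is $w\mapsto\theta w$ and $d/dz=\gamma w\,d/dw$, so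
\[
g=Q(w)=\sum c_j(\theta^j-1)w^j,\qquad D=\sum c_j(2-\theta^j)w^j .
\]
Let $p\ge0$ and $q\ge0$ be the orders of the poles of $P$ at the two \emph{ends} $w=\infty$ and $w=0$, and let $p'\le p$, $q'\le q$ be those of $Q$. The functions $\varphi,\psi,W$ are rational in $w$ without poles in $\mathbb C\setminus\{0\}$, so they are Laurent polynomials. For a rational function $R\not\equiv0$, both $wR'(w)/R(w)$ and $R(\theta w)/R(w)$ have finite limits at the ends. By \eqref{eq:phipf}, $\varphi$ is therefore bounded at both ends, and \emph{$\varphi$ is a constant $\alpha\ne0$}.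

\emph{Case I: $p'=p$ and $q'=q$.} Then $|D|\le|P|+|Q|\le C\max(1,|Q|)$ near the ends, so $\psi$ is bounded by \eqref{eq:psipf} and hence constant. Evaluating at a shared point gives $\psi\equiv\frac nm\varphi$ with $\min(m,n)=1$, and Lemma~\ref{lem:alg}(c) applies. The rational functions $P$ and $Q$ both have degree $p+q\geq1$, so comparing degrees gives $m=n=1$. At an end where $P,Q\to\infty$ we read off $c=1$. Thus $f\equiv g$, contrary to $D\not\equiv0$.

\emph{Case II: $Q$ has a pole of lower order than $P$ at one end.} Replacing $\gamma$ by $-\gamma$ we may assume $p'<p$, that is, $p\ge1$ and $\theta^p=1$. Divide $f'D=\alpha(f-a)(f-b)$ by $f^2$: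
\begin{equation}\label{eq:slope}
\frac{f'}f\Big(2-\frac{\bar f}f\Big)=\alpha\Big(1-\frac af\Big)\Big(1-\frac bf\Big).
\end{equation}
As $w\to\infty$ this gives $\gamma p\,(2-\theta^p)=\alpha$. So $\alpha=\gamma p$ and $e^\alpha=\theta^p=1$: the constant $\alpha$ is purely imaginary, and $|\theta|=1$. Two computations now contradict this.

If $p'\ge1$, then \eqref{eq:W} gives $W=O(|w|^{2p'-p})$ as $w\to\infty$, and $2p'-p<p'$. So $\bar W-W=g'-\alpha\bar g$ has no term $w^{p'}$, which means $\gamma p'=\alpha\theta^{p'}$. Then $p'/p=\theta^{p'}$ has modulus $1$, which is false. Hence $p'=0$.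

If $q\ge1$, then \eqref{eq:slope} as $w\to0$ gives $-\gamma q\,(2-\theta^{-q})=\gamma p$, that is, $\theta^{-q}=2+p/q$, again false because $|\theta|=1$. Hence $q=0$, and so $q'=0$. But $p'=q'=0$ means that $g$ is constant, which is impossible.

To translate this into growth, note that for $\operatorname{Re}\gamma z\neq0$, as $r\to\infty$,
\[
\tfrac1r\log^+|f(rz)|\to p\,(\operatorname{Re}\gamma z)^++q\,(-\operatorname{Re}\gamma z)^+,\qquad \tfrac1r\log^+|g(rz)|\to p'(\operatorname{Re}\gamma z)^++q'(-\operatorname{Re}\gamma z)^+ .
\]
The ends are half-planes, the degrees are slopes of the limit functions, Case I says that the limits agree, and Case II says that the first exceeds the second somewhere. The general proof follows this pattern, with three new difficulties. The limits are only known to be subharmonic, hence upper semicontinuous, so sets such as $\{u>v\}$ need not be open a priori. The function $\varphi$ is only known to be small, not constant. And the regions on which the limits are affine must be shown to be half-planes.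

\section{Nevanlinna estimates and the choice of radii}\label{sec:nev}

Write $\langle h\rangle_r$ for the mean of $h$ over the circle $|z|=r$. For a meromorphic function $h$, the proximity function is $m(r,h)=\langle\log^+|h|\rangle_r$, the counting function is $N(r,h)=\sum_{0<|\zeta|\le r}\log(r/|\zeta|)+n_0\log r$, where $\zeta$ runs through the poles with multiplicity and $n_0$ is the order of the pole at $0$, and $T(r,h)=m(r,h)+N(r,h)$. In $\overline N(r,h)$ each pole is counted once. These functions of $r$ are continuous, $T$ is nondecreasing, and for $r\ge1$ all terms of $N$ are nonnegative, so counting more points gives a larger $N$. Also $m(r,h_1h_2)\le m(r,h_1)+m(r,h_2)$ and $m(r,h_1+h_2)\le m(r,h_1)+m(r,h_2)+\log2$. We use the following standard facts.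
\begin{itemize}
\item[(N1)] (Jensen) If $h\not\equiv0$ is entire with first nonzero Taylor coefficient $c_h$ at $0$, then $\langle\log|h|\rangle_r=N(r,1/h)+\log|c_h|$. Hence $N(r,1/h)\le T(r,h)+O(1)$, and $\langle\log|h|\rangle_r\ge\log|c_h|$ for $r\ge1$.
\item[(N2)] (First main theorem) $T(r,M\circ h)=T(r,h)+O(1)$ for a M\"obius map $M$ and non-constant $h$; also $T(r,h^n)=nT(r,h)$ for $n\geq1$.
\item[(N3)] If $h$ is entire and $M(r,h)=\max_{|z|=r}|h|$, then $T(r,h)\le\log^+M(r,h)\le3T(2r,h)$; if $h$ is transcendental, then $T(r,h)/\log r\to\infty$.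
\item[(N4)] (Logarithmic derivative lemma) If $h$ is entire, non-constant, of finite order, and $c\in\mathbb C$, then $m(r,h'/(h-c))=O(\log r)$.
\item[(N5)] (Second main theorem) For such $h$ and distinct $c_1,\dots,c_s\in\mathbb C$, $(s-1)T(r,h)\le\sum_i\overline N(r,1/(h-c_i))+O(\log r)$.
\item[(N6)] (Chiang--Feng \cite[Cor.~2.5]{CF}) If $f$ has finite order $\rho$, then $m(r,\bar f/f)=O(r^{\rho-1+\delta})$ for each $\delta>0$.
\end{itemize}
Because the order is finite, (N4)--(N6) hold for \emph{all} large $r$, with no exceptional set; this matters because we shall integrate the estimates over $r$. The function $g$ has finite order since $M(r,g)\le2M(r+1,f)$.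

Let $T(r)=T(r,f)$, $\rho=\rho(f)$ and $E(r)=r^{\rho-1/2}+\log r$. The symbol $O(E(r))$ denotes a quantity bounded in absolute value by $CE(r)$ for all $r\ge2$. By continuity in $r$, the error terms in (N4), (N5) and in (N6) with $\delta=\frac12$ may be taken to be of this form. Let
\[
N_0(r)=\overline N\Big(r,\frac1{f-a}\Big)+\overline N\Big(r,\frac1{f-b}\Big)=\overline N\Big(r,\frac1{g-a}\Big)+\overline N\Big(r,\frac1{g-b}\Big)
\]
count the shared points once each.

\begin{lemma}\label{lem:est}
For $r\ge2$,
\begin{gather}
T(r)-O(E(r))\le N_0(r)\le N(r,1/D)\le T(r,D)+O(1)\le T(r)+O(E(r)),\label{eq:count}\\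
T(r)\le2T(r,g)+O(E(r)),\qquad \big\langle(\log^+|g|-\log^+|f|)^+\big\rangle_r=O(E(r)),\label{eq:g}\\
\big\langle\,\big|\log|D|-\log^+|f|\big|\,\big\rangle_r=O(E(r)),\label{eq:D}\\
T(r,\varphi)=O(E(r)),\label{eq:phi}\\
\big\langle(\log^+|\psi|+\log^+|g|-\log^+|f|)^+\big\rangle_r=O(E(r)).\label{eq:psi}
\end{gather}
In particular $T(r,g)\le T(r)+O(E(r))$ and $T(r,\psi)\le T(r)-T(r,g)+O(E(r))$.
\end{lemma}

\begin{proof}
Put $F=\log^+|f|$, $G=\log^+|g|$ and $h_0=\log^+|2-\bar f/f|$. By (N6), $\langle h_0\rangle_r=O(E(r))$, and $D=f(2-\bar f/f)$ gives $\log^+|D|\le F+h_0$.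

The four inequalities in \eqref{eq:count} are (N5) for the values $a,b$, the vanishing of $D$ at shared points, (N1), and the bound for $\log^+|D|$. By (N1), $N_0(r)\le 2T(r,g)+O(1)$, which with \eqref{eq:count} gives the first part of \eqref{eq:g}. The second follows from $G\le F+\log^+|g/f|$, $g/f=\bar f/f-1$ and (N6).

By (N1) and \eqref{eq:count}, $\langle\log|D|\rangle_r=N(r,1/D)+O(1)\ge\langle F\rangle_r-O(E(r))$. Since $F+h_0-\log|D|\ge0$, we have $\big|\log|D|-F\big|\le(F+h_0-\log|D|)+h_0$, and taking means gives \eqref{eq:D}. Estimate \eqref{eq:phi} follows from \eqref{eq:phipf}, (N4) and (N6).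

Let $h_1=\log^+\big(C|\frac{g'}{g-a}|+C|\frac{g'}{g-b}|\big)$ with $C$ from \eqref{eq:psipf}; then $\langle h_1\rangle_r=O(E(r))$ by (N4), and $\log|\psi|\le F-G+h_0+h_1$. With $h=h_0+h_1+(G-F)^+$ the quantity $F-G+h$ bounds $\log|\psi|$ and is nonnegative, so $\log^+|\psi|+G-F\le h$. This gives \eqref{eq:psi}. The last two bounds follow from \eqref{eq:g} and \eqref{eq:psi} by $x\le x^+$.
\end{proof}

The error $E(r)$ is small compared with $r^\rho$, but $T(r)$ may be much smaller than $r^\rho$ for many $r$. We need radii at which $T$ is nearly as large as $r^\rho$, and beyond which $T$ grows at most like a power, so that rescaled functions stay bounded.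

\begin{lemma}\label{lem:radii}
There are radii $r_k\to\infty$ such that, with $T_k=T(r_k)$,
\begin{itemize}
\item[(a)] $T(tr_k)\le t^{\rho+1}T_k$ for all $t\ge1$;
\item[(b)] $\sup_{2\le r\le tr_k}E(r)=o(T_k)$ for each fixed $t>0$; in particular $\log r_k=o(T_k)$;
\item[(c)] $T_k\le r_k^{\rho+1}$ for large $k$.
\end{itemize}
\end{lemma}

\begin{proof}
By the definition of the order there is $t_k\ge k$ with $T(t_k)\ge t_k^{\rho-1/k}$. The continuous function $T(r)r^{-\rho-1/k}$ tends to $0$ at $\infty$; let $r_k$ maximize it on $[t_k,\infty)$. Comparing $tr_k$ with $r_k$ gives $T(tr_k)\le t^{\rho+1/k}T_k$, hence (a). Comparing $t_k$ with $r_k$ gives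
\[
T_k\ge(r_k/t_k)^{\rho+1/k}\,T(t_k)\ge r_k^{\rho+1/k}t_k^{-2/k}\ge r_k^{\rho-1/k}.
\]
For $2\le r\le tr_k$ we have $E(r)\le1+(tr_k)^{\rho-1/2}+\log(tr_k)$. The middle term is $o(T_k)$ by the lower bound for $T_k$, and the others are $o(T_k)$ by (N3); this is where transcendence is used. Part (c) holds by the definition of the order.
\end{proof}

Properties (a)--(c) pass to subsequences. We shall pass to subsequences without changing notation. By (b), $r_ke^{-\epsilon T_k}\to0$ for every $\epsilon>0$.

\section{Subharmonic functions}\label{sec:pot}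

A function $X$ from an open set to $[-\infty,\infty)$, not identically $-\infty$ on any component, is \emph{subharmonic} if it is upper semicontinuous and its value at each point is at most its mean over all small circles centered there. Sums and maxima of subharmonic functions are subharmonic. We use the following textbook facts. Such an $X$ is locally integrable. Its circle means about a point $z$ are finite, nondecreasing and convex in the logarithm of the radius, and its means over small discs centered at $z$ tend to $X(z)$. On a domain, $X$ is constant if it attains its maximum; on $\mathbb C$, $X$ is constant if it is bounded above. The \emph{Riesz measure} $\mu_X=\Delta X/2\pi$ (distributional Laplacian) is positive, and if $\chi$ is continuous with compact support and equals $1$ on a disc, then $X-\log|\cdot|*(\chi\mu_X)$ is harmonic on that disc. For holomorphic $h\not\equiv0$, $\mu_{\log|h|}$ counts the zeros of $h$ with multiplicity. Harmonic functions that converge in $L^1_{\rm loc}$ converge locally uniformly with all derivatives. With $\partial=\frac12(\partial_x-i\partial_y)$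 we have $|\nabla X|=2|\partial X|$ for real $X$, $2\partial\log|h|=h'/h$, $2\partial\operatorname{Re}(\beta z)=\beta$, and $\partial X$ is holomorphic when $X$ is harmonic.

\begin{lemma}[{\cite[Thm.~4.1.9]{Hor}}]\label{lem:compact}
Let $X_k$ be subharmonic on $\mathbb C$, locally uniformly bounded above, with $\langle X_k\rangle_1$ bounded below. Then a subsequence converges in $L^1_{\rm loc}$ to a subharmonic function. If $X_k\to X$ in $L^1_{\rm loc}$ with $X$ subharmonic, then $\limsup_k\max_KX_k\le\max_KX$ for every compact $K$ (Hartogs' lemma).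
\end{lemma}

Since $|X_k^+-X^+|\le|X_k-X|$, also $X_k^+\to X^+$ in $L^1_{\rm loc}$, and these functions are again subharmonic.

\begin{lemma}\label{lem:ae}
If $X,Y$ are subharmonic on an open set and $X\le Y$ almost everywhere, then $X\le Y$ everywhere.
\end{lemma}

\begin{proof}
Compare the means over small discs centered at $z$ and let the radius tend to $0$.
\end{proof}

\begin{lemma}\label{lem:conv}
Let $X_k,X$ be subharmonic on $\mathbb C$ and $X_k\to X$ in $L^1_{\rm loc}$. Then:
\begin{itemize}
\item[(a)] $\langle X_k\rangle_t\to\langle X\rangle_t$ for every $t>0$;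
\item[(b)] $\int\chi\,d\mu_{X_k}\to\int\chi\,d\mu_X$ for every continuous $\chi$ with compact support, and $\limsup_k\mu_{X_k}(K)\le\mu_X(K)$ for compact $K$;
\item[(c)] $\partial X_k\to\partial X$ in $L^1_{\rm loc}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $M_k(t),M(t)$ be the circle means. By Fubini's theorem $M_k\to M$ in $L^1_{\rm loc}(0,\infty)$. The $M_k$ are nondecreasing, so $\frac1\theta\int_{t-\theta}^tM_k\le M_k(t)\le\frac1\theta\int_t^{t+\theta}M_k$ for $0<\theta<t$. Let $k\to\infty$ and then $\theta\to0$, using the continuity of $M$.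

(b) Write $\mu_k=\mu_{X_k}$. For smooth $\chi$ the convergence is distributional convergence of the Laplacians. Testing against a smooth $\chi\ge1_K$ bounds $\mu_k(K)$ uniformly in $k$, and uniform approximation then extends the convergence to continuous $\chi$. For $\chi\ge1_K$ we get $\limsup\mu_k(K)\le\int\chi\,d\mu_X$; let $\chi\downarrow1_K$.

(c) Fix a disc and a continuous $\chi\geq0$ with compact support that equals $1$ on it. On the disc $X_k=\log|\cdot|*(\chi\mu_k)+H_k$ with $H_k$ harmonic, and $\partial X_k=\frac1{2z}*(\chi\mu_k)+\partial H_k$; likewise for $X$. Let $\mathcal K$ be one of the kernels $\log|z|$, $\frac1{2z}$. Given $\delta>0$, cut $\mathcal K$ off near $0$ to write $\mathcal K=\mathcal K_1+\mathcal K_2$ with $\mathcal K_1$ continuous and $\|\mathcal K_2\|_{L^1}<\delta$. By (b), $\mathcal K_1*(\chi\mu_k)\to\mathcal K_1*(\chi\mu_X)$ pointwise and locally boundedly, hence in $L^1_{\rm loc}$, while $\|\mathcal K_2*(\chi\mu_k)\|_{L^1}\le C\delta$. So $\mathcal K*(\chi\mu_k)\to\mathcal K*(\chi\mu_X)$ in $L^1_{\rm loc}$. With the first kernel it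 follows that the $H_k$ converge in $L^1$ of the disc, hence with derivatives; with the second kernel (c) follows.
\end{proof}

A subharmonic function may drop far below $X(z_0)$ at points arbitrarily close to $z_0$, but not on all small circles about $z_0$.

\begin{lemma}\label{lem:circles}
Let $X$ be subharmonic near $z_0$.
\begin{itemize}
\item[(a)] If $X(z_0)>-\infty$ and $\epsilon>0$, then for every small $\delta>0$ there is a set of radii $t\in(0,\delta)$ of positive measure such that $X\ge X(z_0)-\epsilon$ on the whole circle $|z-z_0|=t$.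
\item[(b)] If $\Omega$ is a domain and $z_0\in\partial\Omega$, then $X(z_0)=\limsup_{\Omega\ni z\to z_0}X(z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z_0=0$ and write $X=H+p$ near $0$, with $H$ harmonic and $p(z)=\int\log|z-\zeta|\,d\mu(\zeta)$, $\mu$ a finite positive measure with compact support. Since $p(0)>-\infty$, $\mu(\{0\})=0$. From $|z-\zeta|\ge\big||z|-|\zeta|\big|$ we get $p(z)\ge p^*(|z|)$, where $p^*(t)=\int\log\big|t-|\zeta|\big|\,d\mu(\zeta)$. By Fubini's theorem,
\[
\frac1\delta\int_0^\delta p^*(t)\,dt-p(0)=\int\kappa(|\zeta|/\delta)\,d\mu(\zeta),\qquad \kappa(x)=\int_0^1\log|1-\tau/x|\,d\tau .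
\]
Here $\kappa(x)\to0$ as $x\to\infty$, and $\kappa\ge-2$: for $x\ge1$ we have $\kappa(x)\ge\int_0^1\log(1-\tau)\,d\tau=-1$, and for $0<x\le1$ we have $\kappa(x)\ge\int_0^1\log|x-\tau|\,d\tau\ge2\int_0^1\log s\,ds=-2$. By Fatou's lemma the right side has $\liminf\ge0$ as $\delta\to0$. So for small $\delta$ the mean of $p^*$ over $(0,\delta)$ exceeds $p(0)-\epsilon/2$, hence $p^*\ge p(0)-\epsilon/2$ on a set of positive measure, and $H\ge H(0)-\epsilon/2$ on $|z|<\delta$.

(b) This says that a connected set is non-thin at the points of its closure \cite[Thm.~3.8.3]{Ran}; it also follows from (a). The inequality $\ge$ is upper semicontinuity, which settles the case $X(z_0)=-\infty$. Since $\Omega$ is connected and $z_0\in\partial\Omega$, it meets every small circle about $z_0$, in particular the circles in (a), which gives $\le$.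
\end{proof}

Part (b) will always be used in the following form: if $X$ coincides on $\Omega$ with a function $L$ continuous on $\mathbb C$, then $X=L$ on $\partial\Omega$. The last lemma produces the half-planes.

\begin{lemma}\label{lem:affine}
Let $L(z)=\operatorname{Re}(\beta z)+c$ with $\beta\in\mathbb C$, $c\in\mathbb R$.
\begin{itemize}
\item[(a)] If $\Omega\neq\mathbb C$ is a domain, $L>0$ on $\Omega$ and $L=0$ on $\partial\Omega$, then $\beta\ne0$ and $\Omega=\{L>0\}$.
\item[(b)] If $\beta\neq0$ and $\operatorname{Re}(\beta_1z)+c_1>0$ on $\{L>0\}$, then $\beta_1=\kappa\beta$ with $\kappa\ge0$.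
\end{itemize}
\end{lemma}

\begin{proof}
(a) A constant $L$ would be positive on $\partial\Omega\ne\emptyset$. The set $\Omega$ is open, and it is relatively closed in the connected set $\{L>0\}$ because $\partial\Omega$ does not meet $\{L>0\}$.

(b) If $\operatorname{Re}(\beta\xi)\ge0$, the half-plane $\{L>0\}$ contains rays in the direction $\xi$, so $\operatorname{Re}(\beta_1\xi)\ge0$. The choices $\xi=\pm i/\beta$ show that $\beta_1/\beta$ is real, and $\xi=1/\beta$ shows that it is nonnegative.
\end{proof}

\section{The limits $u$ and $v$ and the set where $f$ dominates}\label{sec:limits}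

For an entire function $h\not\equiv0$ put
\[
\lambda_k[h](z)=\frac{\log|h(r_kz)|}{T_k},\qquad\text{so that}\qquad \frac{h'}{h}(r_kz)=\frac{T_k}{r_k}\,2\partial\lambda_k[h](z).
\]
Let $\mathcal F$ consist of $f,g,f-a,f-b,g-a,g-b,D,\psi$ and those $\psi-j\varphi$, $j\in J$, that are $\not\equiv0$. By Lemma~\ref{lem:est} each $h\in\mathcal F$ satisfies $T(r,h)\le T(r)+O(E(r))$, so by (N3) and Lemma~\ref{lem:radii} the $\lambda_k[h]$ are locally uniformly bounded above, and $\langle\lambda_k[h]\rangle_1\ge T_k^{-1}\log|c_h|$ by (N1). Since $\mathcal F$ is countable, Lemma~\ref{lem:compact} and a diagonal argument give a subsequence along which $\lambda_k[h]\to\lambda[h]$ in $L^1_{\rm loc}$, with $\lambda[h]$ subharmonic on $\mathbb C$, for every $h\in\mathcal F$. We abbreviate $\lambda_k=\lambda_k[f]$, $\lambda=\lambda[f]$, and define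
\[
u=\lambda[f]^+,\qquad v=\lambda[g]^+ .
\]
On this scale all error terms $O(E(r))$ vanish, and Lemma~\ref{lem:est} turns into pointwise relations.

\begin{lemma}\label{lem:limits}
\begin{itemize}
\item[(a)] For every $R$, $\log^+M(Rr_k,\varphi)=o(T_k)$.
\item[(b)] Everywhere on $\mathbb C$: $v\le u$, $\ \lambda[D]=u$, $\ \lambda[\psi]^++v\le u$.
\item[(c)] Everywhere on $\mathbb C$: $\lambda[f-c]^+=u$ and $\lambda[g-c]^+=v$ for $c=a,b$, and $\lambda[\psi-j\varphi]^+\le\lambda[\psi]^+$ whenever $\psi-j\varphi\in\mathcal F$.
\item[(d)] $\langle u\rangle_1=1$ and $\langle v\rangle_1=\lim_kT(r_k,g)/T_k\ge\frac12$.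
\end{itemize}
\end{lemma}

\begin{proof}
(a) follows from \eqref{eq:phi}, (N3) and Lemma~\ref{lem:radii}(b).

(b) If $\Theta\ge0$ and $\langle\Theta\rangle_r=O(E(r))$, then in polar coordinates
\[
\int_{2/r_k<|z|<R}\frac{\Theta(r_kz)}{T_k}\,dA\le\frac{C R^2}{T_k}\sup_{2\le r\le Rr_k}E(r)\to0 .
\]
Apply this to the integrands in \eqref{eq:g}, \eqref{eq:D}, \eqref{eq:psi}. Their rescalings converge in $L^1_{\rm loc}$ to $(v-u)^+$, $|\lambda[D]-u|$, $(\lambda[\psi]^++v-u)^+$, which therefore vanish almost everywhere. Lemma~\ref{lem:ae} removes the exceptional sets.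

(c) Use $\big|\log^+|x-c|-\log^+|x|\big|\le C$, then $\log^+|\psi-j\varphi|\le\log^+|\psi|+\log^+|\varphi|+C_j$ with (a), and Lemma~\ref{lem:ae}.

(d) We have $\langle\lambda_k^+\rangle_1=1$ and $\langle\lambda_k[g]^+\rangle_1=T(r_k,g)/T_k$. Apply Lemma~\ref{lem:conv}(a) and \eqref{eq:g}.
\end{proof}

Hartogs' lemma passes upper bounds from the limit to the sequence. Lower bounds fail near zeros of $f$, but they can be recovered on most circles.

\begin{lemma}\label{lem:unif}
After passing to a subsequence, the following holds for every $z_0\in\mathbb C$: for almost every $t>0$, the functions $\lambda_k$ converge uniformly on $|z-z_0|=t$ to a continuous function that equals $\lambda$ almost everywhere on this circle.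
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:conv}(c) we can choose the subsequence, independently of $z_0$, so that $\int_{|z|<k}\big(|\lambda_k-\lambda|+|\nabla(\lambda_k-\lambda)|\big)\,dA\le2^{-k}$. Fix $z_0$. By Tonelli's theorem in polar coordinates about $z_0$, for almost every $t$ the circle $S=\{|z-z_0|=t\}$ has these properties: it contains none of the countably many zeros of the functions $f(r_kz)$, and the series $\sum_k\int_S|\lambda_k-\lambda|\,ds$ and $\sum_k\int_S|\nabla(\lambda_{k+1}-\lambda_k)|\,ds$ converge. A smooth function $h$ on $S$ satisfies $\sup_S|h|\le\frac1{2\pi t}\int_S|h|\,ds+\int_S|h'|\,ds$. With $h=\lambda_{k+1}-\lambda_k$ this shows that $\lambda_k$ converges uniformly on $S$, and the limit agrees with the $L^1(S)$ limit $\lambda$.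
\end{proof}

We fix this subsequence. Let
\[
A=\{z\in\mathbb C: u(z)>v(z)\}.
\]
The next lemma converts the inequality $u(z_0)>v(z_0)$ at one point into a uniform inequality between $f$ and $g$ on a whole disc. Lemma~\ref{lem:unif} gives the inequality on a circle. To fill the circle in, one must exclude zeros of $f$ inside, and this is possible because on the circle $f'/f$ is close to the \emph{entire} function $\varphi$.

\begin{lemma}\label{lem:good}
Let $z_0\in A$. There are an open disc $B$ centered at $z_0$, $\epsilon>0$ and $k_0$ such that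
\begin{equation}\label{eq:good}
|f|\ge e^{\epsilon T_k}(1+|g|)\quad\text{on }r_kB\text{ for }k\ge k_0 .
\end{equation}
Moreover $B\subset A$; in particular $A$ is open.
\end{lemma}

\begin{proof}
Since $u(z_0)>v(z_0)\ge0$, we have $\lambda(z_0)=u(z_0)=v(z_0)+6\epsilon$ with $\epsilon>0$. By upper semicontinuity $v\le v(z_0)+\epsilon$ on a disc $|z-z_0|\le\delta$, and by Hartogs' lemma $\lambda_k[g]^+\le v(z_0)+2\epsilon$ there for large $k$. By Lemmas~\ref{lem:circles}(a) and~\ref{lem:unif} there is $t<\delta$ such that on $S=\{|z-z_0|=t\}$ we have $\lambda\ge v(z_0)+5\epsilon$ and $\lambda_k$ converges uniformly to a continuous function equal to $\lambda$ almost everywhere. That function is $\ge v(z_0)+5\epsilon$ on all of $S$, so $\lambda_k\ge v(z_0)+4\epsilon$ on $S$ for large $k$. On $r_kS$ we thus have $|g/f|\le e^{-2\epsilon T_k}$ and $|1/f|\le e^{-4\epsilon T_k}$. By the definition of $\varphi$ and Lemma~\ref{lem:limits}(a),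
\begin{equation}\label{eq:logder}
\frac{f'}f=\varphi\,\frac{(1-a/f)(1-b/f)}{1-g/f}=\varphi+O(e^{-\epsilon T_k})\quad\text{on }r_kS .
\end{equation}
Let $\Phi'=\varphi$ and $f_1=fe^{-\Phi}$, so that $f_1'/f_1=f'/f-\varphi$. Fix $z_k\in r_kS$ and integrate along arcs of $r_kS$: since $r_ke^{-\epsilon T_k}\to0$, we get $|f_1-f_1(z_k)|\le\frac12|f_1(z_k)|$ on $r_kS$ for large $k$. By the maximum principle the same holds inside, so $f_1$ and $f$ have no zeros inside $r_kS$. The minimum principle for the harmonic function $\log|f|$ gives $|f|\ge e^{(v(z_0)+4\epsilon)T_k}$ inside, while $1+|g|\le2e^{(v(z_0)+2\epsilon)T_k}$. This proves \eqref{eq:good} for the disc $B$ bounded by $S$. Finally \eqref{eq:good} gives $\lambda_k\ge\epsilon+\lambda_k[g]^+$ on $B$, so $u\ge v+\epsilon$ almost everywhere on $B$, and everywhere by Lemma~\ref{lem:ae}.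
\end{proof}

A disc as in Lemma~\ref{lem:good} is called \emph{good}.

\begin{lemma}\label{lem:A}
Let $B$ be a good disc, with $\epsilon$ as in \eqref{eq:good}.
\begin{itemize}
\item[(a)] For large $k$, $r_kB$ contains no zero of $f$ and no shared point, and uniformly on $r_kB$,
\[
\frac{\bar f}f=1+O(e^{-\epsilon T_k}),\qquad \frac Df=1+O(e^{-\epsilon T_k}),\qquad \frac{f'}f=\varphi+O(e^{-\epsilon T_k/2}).
\]
\item[(b)] $u$ and $v$ are harmonic on $B$, and $\lambda_k\to u$ locally uniformly on $B$ with derivatives.
\item[(c)] If $v\not\equiv0$ on $B$, then $g(r_kz)\to\infty$ locally uniformly on $B$, and $\lambda_k[g]\to v$ locally uniformly on $B$ with derivatives.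
\end{itemize}
Furthermore $A\ne\mathbb C$. On each component $\Omega$ of $A$ the functions $u,v$ are harmonic, $u>v\geq0$, and either $v\equiv0$ or $v>0$; the boundary $\partial\Omega$ is nonempty and $u=v$ on it.
\end{lemma}

\begin{proof}
(a) By \eqref{eq:good}, $|g/f|$ and $|1/f|$ are at most $e^{-\epsilon T_k}$; in particular $f\ne0$ and $f\neq g$. Use $\bar f/f=1+g/f$, $D/f=1-g/f$, the identity in \eqref{eq:logder} and Lemma~\ref{lem:limits}(a).

(b), (c) The functions $\lambda_k=\lambda_k^+$ are harmonic on $B$ and converge to $u$ in $L^1(B)$. The limit is harmonic and equals $u$ almost everywhere, hence everywhere by Lemma~\ref{lem:ae}. The functions $g(r_kz)$ omit $a$ and $b$ on $B$; here the implications $g=c\Rightarrow f=c$ are used. By Montel's theorem every subsequence has a further subsequence that is locally bounded on $B$ or tends to $\infty$ locally uniformly. In the first case $v\equiv0$ on $B$. So if $v\not\equiv0$ on $B$, the whole sequence tends to $\infty$ locally uniformly; then on each smaller concentric disc $\lambda_k[g]=\lambda_k[g]^+$ is harmonic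 for large $k$, and the argument given for $u$ applies.

If $A=\mathbb C$, finitely many good discs cover $|z|\le1$, so by (a) there are no shared points in $|z|\le r_k$ for any large $k$, hence none at all, contrary to Picard's theorem. Good discs cover $A$, so $u,v$ are harmonic on $\Omega$, and a nonnegative harmonic function on a domain is $\equiv0$ or positive. A boundary point of a component of the open set $A$ is not in $A$, so $u=v$ there by Lemma~\ref{lem:limits}(b).
\end{proof}

\section{The case $u\equiv v$}\label{sec:caseI}

Suppose $A=\emptyset$. By Lemma~\ref{lem:limits}(d), $T(r_k,g)/T_k\to1$, so $T(r_k,\psi)=o(T_k)$ by Lemma~\ref{lem:est}. In the model $\varphi$ and $\psi$ were constants. Now both are small, while by Lemma~\ref{lem:alg}(b) most shared points are zeros of some $\psi-j\varphi$; there are too many shared points unless one of these functions vanishes identically. Since $J$ is infinite, large multiplicities are treated separately.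

Suppose $\psi\not\equiv j\varphi$ for all $j\in J$, and let $M=8$. Sort the shared points into four classes and bound their contributions to $N_0(r_k)$ by (N1). The points with $\varphi=0$ contribute at most $N(r_k,1/\varphi)=o(T_k)$, by \eqref{eq:phi}. The points with $m>M$ contribute at most $\frac1M\big(N(r_k,\frac1{f-a})+N(r_k,\frac1{f-b})\big)\le\frac1M(2T_k+O(1))$. In the same way those with $n>M$ contribute at most $\frac1M(2T(r_k,g)+O(1))$. Each remaining point is a zero of $\psi-j\varphi$ for some $j\in J$ with $1/M\le j\le M$, and $N(r_k,1/(\psi-j\varphi))\le T(r_k,\psi)+T(r_k,\varphi)+O(1)=o(T_k)$. By \eqref{eq:count}, $T_k\le\frac4MT_k+o(T_k)$, which is false.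

So $\psi\equiv\frac nm\varphi$ with $\min(m,n)=1$, and Lemma~\ref{lem:alg}(c) applies. By (N2), $mT(r,g)=nT(r)+O(1)$, and $T(r_k,g)/T_k\to1$ gives $m=n=1$. Thus $\frac{g-a}{g-b}=c\,\frac{f-a}{f-b}$, and $c\neq1$ because $f\not\equiv g$. Since $g$ has no poles, the left side omits $1$, so $f$ omits the value $c^*$ defined by $\frac{c^*-a}{c^*-b}=\frac1c$. It is finite because $c\ne1$, and differs from $a$ and $b$. By (N5) for $a,b,c^*$ and by \eqref{eq:count},
\[
2T(r)\le N_0(r)+O(\log r)\le T(r)+O(E(r)),
\]
which contradicts Lemma~\ref{lem:radii}(b) at $r=r_k$.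

\section{The case $u\not\equiv v$}\label{sec:caseII}

Suppose $A\ne\emptyset$. We first show that $\varphi$ is a constant in $2\pi i\mathbb Z\setminus\{0\}$, and then carry out the two computations of the model. Put $s_k=T_k/r_k$.

\subsection{The function $\varphi$ is constant}

On $r_kB$, for a good disc $B$, the function $f$ is almost periodic in the sense that $\bar f/f\approx1$, and $\varphi\approx f'/f$. So $\varphi$ is almost periodic on these large discs, with an error $e^{-cT_k}$ that a small entire function cannot afford.

\begin{lemma}\label{lem:periodic}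
$\varphi$ has period $1$, and $\alpha:=\int_z^{z+1}\varphi(\zeta)\,d\zeta$ is a constant in $2\pi i\mathbb Z$.
\end{lemma}

\begin{proof}
Let $B$ be good and $B_1$ the concentric disc of half the radius. For large $k$, the closed disc of radius $1$ about any point of $r_kB_1$ lies in $r_kB$. By Lemma~\ref{lem:A}(a), the principal logarithm $\ell=\operatorname{Log}(\bar f/f)$ is holomorphic and $O(e^{-\epsilon T_k})$ on $r_kB$, so by Cauchy's estimate $\ell'=O(e^{-\epsilon T_k})$ on $r_kB_1$. There also $\ell'=\bar f'/\bar f-f'/f=\bar\varphi-\varphi+O(e^{-\epsilon T_k/2})$. So $X=\bar\varphi-\varphi$ satisfies $|X|\le e^{-\epsilon T_k/3}$ on $r_kB_1$ for large $k$.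

Suppose $X\not\equiv0$, and let $B\subset\{|z|<R\}$. By (N1), $\int_{1/r_k<|z|<R}\lambda_k[X]\,dA\ge-\pi R^2\big|\log|c_X|\big|/T_k\to0$. But the integrand is at most $o(1)$ uniformly on $|z|<R$ by Lemma~\ref{lem:limits}(a), and at most $-\epsilon/3$ on $B_1$, so the integral has $\limsup\le-\frac\epsilon3\operatorname{area}(B_1)<0$. Hence $X\equiv0$, and $\alpha$ is constant because its derivative in $z$ is $X$. For $z\in r_kB_1$,
\[
1+O(e^{-\epsilon T_k})=\frac{\bar f}{f}(z)=\exp\int_z^{z+1}\frac{f'}{f}\,d\zeta=e^{\alpha}\,(1+o(1)),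
\]
so $e^\alpha=1$.
\end{proof}

A periodic entire function that is of moderate size on a large disc is nearly equal to its mean $\alpha$ in the middle of the disc. This determines $u$ on $A$.

\begin{lemma}\label{lem:uaffine}
The limit $\sigma=\lim_kr_k/T_k\in[0,\infty)$ exists, and $\sigma=0$ if $\varphi$ is not constant. With $\beta=\sigma\alpha$, on each component $\Omega$ of $A$,
\begin{equation}\label{eq:uaffine}
u(z)=\operatorname{Re}(\beta z)+c_\Omega\qquad(c_\Omega\in\mathbb R).
\end{equation}
\end{lemma}

\begin{proof}
Write $\varphi=\alpha+\sum_{n\ne0}c_ne^{2\pi inz}$, where $c_n$ is the integral of $\varphi(z)e^{-2\pi inz}$ over any horizontal segment of length $1$. Let $B$ be a good disc with center $z_1$ and radius $4\tau$, and let $B_1$, $B_2$ be the concentric discs of radii $2\tau$, $\tau/2$. By Lemma~\ref{lem:A}(b), $\partial\lambda_k$ is bounded on $B_1$, so $|f'/f|\le Cs_k$ and $|\varphi|\le C(1+s_k)$ on $r_kB_1$. If $|y-r_k\operatorname{Im}z_1|\le\tau r_k$ and $k$ is large, the unit segment starting at $r_k\operatorname{Re}z_1+iy$ lies in $r_kB_1$,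 so $|c_n|\le C(1+s_k)e^{2\pi ny}$. For $z\in r_kB_2$ the height $y=\operatorname{Im}z-\operatorname{sgn}(n)\tau r_k/2$ is admissible and gives
\[
|c_ne^{2\pi inz}|\le C(1+s_k)e^{2\pi n(y-\operatorname{Im}z)}=C(1+s_k)e^{-\pi|n|\tau r_k}.
\]
Sum over $n\ne0$ and use $s_k\le r_k^{\rho}$ from Lemma~\ref{lem:radii}(c): $|\varphi-\alpha|\le e^{-\tau r_k}$ on $r_kB_2$ for large $k$. Hence $f'/f=\alpha+O(e^{-\tau r_k}+e^{-\epsilon T_k/2})$ there. Integrating from $r_kz'$ to $r_kz$, taking real parts and dividing by $T_k$, we obtain
\begin{equation}\label{eq:diff}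
u(z)-u(z')=\lim_k\frac{r_k}{T_k}\operatorname{Re}\big(\alpha(z-z')\big),\qquad z,z'\in B_2 .
\end{equation}
If $\varphi$ is not constant, then $\varphi-\varphi(0)\not\equiv0$ vanishes at the at least $r-2$ integers $n$ with $0<|n|\le r/2$, so $T(r,\varphi)\ge(r-2)\log2-O(1)$ by (N1). As $T(r_k,\varphi)=o(T_k)$, we get $r_k/T_k\to0$. If $\varphi$ is constant, then $\varphi=\alpha\ne0$, and \eqref{eq:diff} with $\operatorname{Re}(\alpha(z-z'))\ne0$ shows that $r_k/T_k$ has a finite limit. Every point of $A$ is the center of a good disc, so by \eqref{eq:diff} $u-\operatorname{Re}(\beta z)$ is locally constant on $A$.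
\end{proof}

If $\sigma=0$, then $u-v$ is bounded and positive on $\Omega$, and we want to extend it by $0$ to a bounded subharmonic function on $\mathbb C$. For this $u-v$ must tend to $0$ at $\partial\Omega$. Semicontinuity of $v$ goes the wrong way, but $u-v$ turns out to equal $\lambda[\psi]$, whose semicontinuity goes the right way.

\begin{lemma}\label{lem:sigma}
$\sigma>0$. Consequently $\varphi\equiv\alpha\in2\pi i\mathbb Z\setminus\{0\}$, $\beta\neq0$, and $s_k\to1/\sigma$.
\end{lemma}

\begin{proof}
Suppose $\sigma=0$, and let $\Omega$ be a component of $A$; then $u=c_\Omega>0$ on $\Omega$. If $v$ is a constant $c'$ on $\Omega$, then $c'<c_\Omega$, and Lemma~\ref{lem:circles}(b) gives $u=c_\Omega$ and $v=c'$ on $\partial\Omega\neq\emptyset$, contradicting $u=v$ there.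

So $v$ is non-constant on $\Omega$; then $v>0$, and the zeros of the holomorphic function $\partial v$ form a discrete set $Z\subset\Omega$. Let $B\subset\Omega$ be good. By Lemma~\ref{lem:A}(c), $\frac{g'}{g}(r_kz)=s_k\,(2\partial v(z)+o(1))$ locally uniformly on $B$, and $\log s_k=\log T_k-\log r_k=o(T_k)$. Hence $T_k^{-1}\log|\frac{g'}g(r_kz)|\to0$ on $B\setminus Z$. From
\[
\psi=f\cdot\frac Df\cdot\frac{g'}g\cdot\frac1{g\,(1-a/g)(1-b/g)}
\]
and Lemma~\ref{lem:A} we get $\lambda_k[\psi]\to u-v$ pointwise on $B\setminus Z$. So $\lambda[\psi]=u-v$ almost everywhere on $\Omega$, and everywhere on $\Omega$ by Lemma~\ref{lem:ae}, since $u-v$ is harmonic there. For $\zeta\in\partial\Omega$, Lemma~\ref{lem:limits}(b) gives $\lambda[\psi]^+(\zeta)\le u(\zeta)-v(\zeta)=0$, and upper semicontinuity of $\lambda[\psi]^+$ gives $u-v\to0$ as $z\to\zeta$ in $\Omega$. Let $Y=u-v$ on $\Omega$ and $Y=0$ elsewhere. Then $Y$ is continuous and nonnegative on $\mathbb C$. It is subharmonic: it is harmonic on $\Omega$, and at points where $Y=0$ the sub-mean-value inequality holds because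 $Y\ge0$. Since $Y\le c_\Omega$, it is constant, hence $0$, contradicting $u>v$ on $\Omega$. The remaining assertions follow from Lemmas~\ref{lem:periodic} and~\ref{lem:uaffine} and $\varphi\not\equiv0$.
\end{proof}

We are now in the situation of the model: $f'D=\alpha(f-a)(f-b)$ and $WD=\alpha(g-a)(g-b)$, so \eqref{eq:slope} holds. Lemma~\ref{lem:alg}(b) applies at every shared point, and comparing orders of vanishing in the two identities gives:
\begin{itemize}
\item[(Z)] The zeros of $D$ are simple and are exactly the shared points. At each shared point $\min(m,n)=1$, $\psi=\frac nm\alpha$, and $f'$ and $W$ vanish to orders $m-1$ and $n-1$. The functions $f'$ and $W$ have no other zeros.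
\end{itemize}

\subsection{The set $A$ is a half-plane on which $v=0$}

This step corresponds to $p'=0$ in the model.

\begin{lemma}\label{lem:halfplane}
$v=0$ on $A$, and $A=\{\operatorname{Re}(\beta z)+c_0>0\}$ for some $c_0\in\mathbb R$. On $H=\{\operatorname{Re}(\beta z)+c_0<0\}$ we have $u=v$, and $u=v=0$ on $\partial H$.
\end{lemma}

\begin{proof}
Suppose $v>0$ on a component $\Omega$. Let $B\subset\Omega$ be good and let $B''\subset B'\subset B$ be concentric discs with strictly increasing radii. On $r_kB'$, for large $k$, $|g|$ is large and $|D|\ge|f|/2\ge e^{\epsilon T_k}|g|/2$, so \eqref{eq:W} gives $|W|\le C|g|e^{-\epsilon T_k}$. For $z\in r_kB''$ this applies at $z$ and at $z+1$, and Lemma~\ref{lem:alg}(d) gives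
\[
\frac{g'}g=\alpha\,\frac{\bar g}g+O\big(e^{-\epsilon T_k}(1+|\bar g/g|)\big)\quad\text{on }r_kB''.
\]
Let $\mu=2\sigma^{-1}\partial v$, which is holomorphic on $\Omega$. By Lemma~\ref{lem:A}(c), locally uniformly on $B$,
\[
\frac{g'}{g}(r_kz)=s_k\,2\partial\lambda_k[g](z)\to\mu(z),\qquad \frac{\bar g}g(r_kz)=\exp\int_0^1\frac{g'}g(r_kz+t)\,dt\to e^{\mu(z)},
\]
since $r_kz+t=r_k(z+t/r_k)$. Hence $\mu=\alpha e^\mu$ on $B''$. The zeros of $x-\alpha e^x$ are isolated, so $\mu$ is constant on $B''$ and therefore on $\Omega$. Thus $v=\sigma\operatorname{Re}(\mu z)+c'$ on $\Omega$, and by \eqref{eq:uaffine} $u-v$ equals $L(z)=\sigma\operatorname{Re}((\alpha-\mu)z)+c''$ there. By Lemma~\ref{lem:circles}(b) for $u$ and for $v$, $L=u-v=0$ on $\partial\Omega$. By Lemma~\ref{lem:affine}(a), $\mu\ne\alpha$ and $\Omega=\{L>0\}$. Since $v>0$ on $\Omega$, Lemma~\ref{lem:affine}(b) gives $\mu=\kappa'(\alpha-\mu)$ with $\kappa'\ge0$, that is, $\mu=\kappa\alpha$ with $\kappa=\kappa'/(1+\kappa')\in[0,1)$. Then $\mu=\alpha e^\mu$ becomes $\kappa=e^{\kappa\alpha}$, whose right side has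 modulus $1$ because $\alpha\in i\mathbb R$. This is a contradiction, so $v=0$ on $A$.

For a component $\Omega$ and $\zeta\in\partial\Omega$, Lemma~\ref{lem:circles}(b) gives $v(\zeta)=0$ and $\operatorname{Re}(\beta\zeta)+c_\Omega=u(\zeta)=v(\zeta)=0$. By Lemma~\ref{lem:affine}(a), $\Omega=\{\operatorname{Re}(\beta z)+c_\Omega>0\}$. Any two such half-planes intersect, so there is only one component. The statements on $H$ and $\partial H=\partial A$ follow.
\end{proof}

\subsection{The complementary half-plane}

It remains to show $u=0$ on $H$, which corresponds to $q=0$ in the model. There are no good discs in $H$, so we do not yet know that $\{u>0\}\cap H$ is open or that $u$ is harmonic on it. Harmonic limits come from zero-free functions, and (Z) offers three candidates. If a single ratio $n/m$ occurs at the shared points over $H$, then $W$ or $f'$ is zero-free there. If no ratio occurs often, then shared points are rare and $D$ is almost zero-free. The functions $\lambda[\psi-j\alpha]$ decide between these alternatives.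

\begin{lemma}\label{lem:q}
There is a harmonic function $q$ on $H$ with $u=q^+$ on $H$.
\end{lemma}

\begin{proof}
For $j\in J$ consider the property
\begin{itemize}
\item[$(\mathrm M_j)$] for every compact $K\subset H$ and all $k\ge k(K)$, all shared points in $r_kK$ have $n/m=j$.
\end{itemize}

\emph{Step 1: $(\mathrm M_j)$ implies the lemma.} Let $j\le1$. Then $n=1$ at the points in question, because $\min(m,n)=1$, so $W$ has no zeros in $r_kK$ by (Z), and $\lambda_k[W]$ is harmonic in the interior of $K$. By \eqref{eq:W} and Lemma~\ref{lem:limits}(b),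
\[
\lambda_k[W]=T_k^{-1}\log|\alpha|+\lambda_k[g-a]+\lambda_k[g-b]-\lambda_k[D]\ \to\ \lambda[g-a]+\lambda[g-b]-u\quad\text{in }L^1_{\rm loc},
\]
so the limit equals almost everywhere on $H$ a harmonic function $q$. On $H$ we have $v=u$, so $\lambda[g-a]^+=\lambda[g-b]^+=u$ by Lemma~\ref{lem:limits}(c). Where $u>0$ the limit is $u+u-u=u$, and where $u=0$ it is $\le0$. Hence $q^+=u$ almost everywhere on $H$, and everywhere by Lemma~\ref{lem:ae}. If $j\ge1$, then $m=1$ at these points, $f'$ has no zeros in $r_kK$, and $f'D=\alpha(f-a)(f-b)$ gives $\lambda_k[f']\to\lambda[f-a]+\lambda[f-b]-u$. Since $\lambda[f-a]^+=\lambda[f-b]^+=u$, the same argument applies.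

\emph{Step 2: the trichotomy.} If $\psi\equiv j\alpha$ for some $j\in J$, then $n/m=j$ at every shared point by (Z), and $(\mathrm M_j)$ holds. Otherwise $w_j=\lambda[\psi-j\alpha]$ is defined for all $j\in J$, and Lemma~\ref{lem:limits}(b),(c) gives $w_j^+\le\lambda[\psi]^+\le u-v=0$ on $H$.

Suppose $w_j\not\equiv0$ on $H$ for some $j$. By the maximum principle $w_j<0$ on $H$, so for compact $K\subset H$ we have $\max_Kw_j=-2\epsilon_K<0$, and Hartogs' lemma gives $|\psi-j\alpha|\le e^{-\epsilon_KT_k}$ on $r_kK$ for large $k$. By (Z), $|\frac nm-j|\,|\alpha|\le e^{-\epsilon_KT_k}$ at the shared points in $r_kK$. Since $j$ is an isolated point of $J$, $(\mathrm M_j)$ holds.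

Suppose finally that $w_j\equiv0$ on $H$ for all $j\in J$, and let $K\subset H$ be compact. For $h\in\mathcal F$, the number of zeros of $h$ in $r_kK$ divided by $T_k$ is $\mu_{\lambda_k[h]}(K)$, which has $\limsup\le\mu_{\lambda[h]}(K)$ by Lemma~\ref{lem:conv}(b). With $h=\psi-j\alpha$, the shared points in $r_kK$ with $n/m=j$ number $o(T_k)$, for each $j$. With $h=f-a,f-b,g-a,g-b$, whose zeros in $r_kK$ counted with multiplicity number at most $C_KT_k$, the shared points with $m>M$ or $n>M$ number at most $C_KT_k/M$. The other shared points have $n/m$ in a finite subset of $J$. Letting $k\to\infty$ and then $M\to\infty$, we see that there are $o(T_k)$ shared points in $r_kK$, and by (Z) $D$ has $o(T_k)$ zeros there. By Lemma~\ref{lem:conv}(b) the Riesz measure of $\lambda[D]=u$ vanishes on $H$. So $u\ge0$ is harmonic on $H$, and $q=u$ works.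
\end{proof}

\begin{lemma}\label{lem:H}
$u=0$ on $H$.
\end{lemma}

\begin{proof}
Otherwise let $\Omega'$ be a component of the open set $\{u>0\}\cap H=\{q>0\}$. On $\Omega'$, $\lambda=u=q$ is harmonic, and $y=2\sigma^{-1}\partial u$ is holomorphic. We want to pass to the limit in \eqref{eq:slope}. Since $f(r_kz)$ may have zeros in $\Omega'$, we use convergence in $L^1_{\rm loc}$ in place of uniform convergence. By Lemma~\ref{lem:conv}(c),
\[
y_k(z):=\frac{f'}f(r_kz)=s_k\,2\partial\lambda_k(z)\to y(z)\quad\text{in }L^1_{\rm loc}(\Omega').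
\]
The zeros of all the functions $f(r_kz)$ lie on countably many horizontal lines. Off these lines,
\[
\frac{\bar f}{f}(r_kz)=\exp I_k(z),\qquad I_k(z)=\int_0^1y_k(z+t/r_k)\,dt .
\]
Let $K\subset\Omega'$ be compact and let $K'\subset\Omega'$ be a compact neighborhood of $K$. For large $k$,
\[
\|I_k-y\|_{L^1(K)}\le\|y_k-y\|_{L^1(K')}+\int_0^1\|y(\cdot+t/r_k)-y\|_{L^1(K)}\,dt\to0 ,
\]
by the uniform continuity of $y$ on $K'$. Along a subsequence, $y_k\to y$, $I_k\to y$ and $\lambda_k\to u>0$ almost everywhere on $\Omega'$; the last gives $|f(r_kz)|\to\infty$. Now \eqref{eq:slope} yields $y\,(2-e^y)=\alpha$ almost everywhere on $\Omega'$, and everywhere by continuity. The zeros of $x(2-e^x)-\alpha$ are isolated, so $y$ is a constant $\nu$, and $u$ equals $L(z)=\sigma\operatorname{Re}(\nu z)+c$ on $\Omega'$.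

If $\zeta\in\partial\Omega'$, then $u(\zeta)=0$: either $\zeta\in H$ and $\zeta\notin\{u>0\}$, or $\zeta\in\partial H$. By Lemma~\ref{lem:circles}(b), $L=0$ on $\partial\Omega'$, and by Lemma~\ref{lem:affine}(a), $\nu\neq0$ and $\Omega'=\{L>0\}$. Since $\Omega'\subset H$, the function $-\operatorname{Re}(\beta z)-c_0$ is positive on $\{L>0\}$. By Lemma~\ref{lem:affine}(b), $-\sigma\alpha=-\beta$ is a nonnegative multiple of $\sigma\nu$, and $\beta\ne0$, so $\nu=-\kappa\alpha$ with $\kappa>0$. Then $-\kappa\alpha(2-e^{-\kappa\alpha})=\alpha$, that is,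
\[
e^{-\kappa\alpha}=2+\frac1\kappa .
\]
The left side has modulus $1$ because $\alpha\in i\mathbb R$, and the right side exceeds $2$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
If $A\neq\emptyset$, Lemmas~\ref{lem:halfplane} and~\ref{lem:H} give $v=0$ on $A$, on $\partial H$ and on $H$, so $v\equiv0$. This contradicts $\langle v\rangle_1\ge\frac12$ from Lemma~\ref{lem:limits}(d). The case $A=\emptyset$ was excluded in Section~\ref{sec:caseI}. Hence the assumption $D\not\equiv0$ is false, and $f\equiv\Delta_\eta f$.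
\end{proof}

\begin{thebibliography}{9}

\bibitem{CF} Chiang and Feng, Ramanujan J. \textbf{16} (2008).

\bibitem{Hor} H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.

\bibitem{Huang} XiaoHuang Huang, \emph{Uniqueness of entire functions sharing two pairs of values with its difference operator}, arXiv:2109.15183 (2021).

\bibitem{Ran} Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
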